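# A finite lattice that satisfies every higher Arguesian identity and has no representation by commuting equivalence relations

## 1. Commuting equivalences, linear lattices, and the identities $D_n$

**Definition 1 (commuting equivalences).** For a set $S$ let $\mathrm{Eq}\,S$ be the lattice of equivalence relations on $S$. The meet is intersection and the join is the generated equivalence relation. For relations $R,R'$ put $R\circ R'=\{(x,z): x\,R\,y\,R'\,z\text{ for some }y\}$. Two equivalence relations *commute* if $R\circ R'=R'\circ R$.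

If $R,R'$ commute, their join is $R\circ R'$. Indeed $R\circ R'$ is reflexive, it is symmetric because its inverse is $R'\circ R$, and it is transitive because $R\circ R'\circ R\circ R'=R\circ R\circ R'\circ R'=R\circ R'$. It contains $R$ and $R'$ and lies in every equivalence relation containing both.

*Examples.* On a grid $M\times Z$, "same row" and "same column" commute, since both compositions are the full relation. On $\{1,2,3\}$, the relations with blocks $12|3$ and $1|23$ do not commute: $R\circ R'$ contains $(1,3)$ (through $2$) but not $(3,1)$, so it is not symmetric.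

**Definition 2 (linear lattice).** A lattice $L$ is *linear* if it has a linear representation: a set $S$ and an injective lattice homomorphism $\rho:L\to\mathrm{Eq}\,S$ such that $\rho(x)$ and $\rho(y)$ commute for all $x,y\in L$. Equivalently, $L$ is isomorphic to a sublattice of $\mathrm{Eq}\,S$ consisting of pairwise commuting relations; there the meet is intersection and the join is composition.

*Example.* For a vector space $W$ let $\mathrm{Sub}(W)$ be its lattice of subspaces. Send $M$ to the relation $x-y\in M$ on $W$. Intersections go to intersections, and the composition of the relations of $M$ and $N$ is $x-z\in M+N$, which is symmetric in $M,N$. The map is injective, since $M$ is the class of $0$. So $\mathrm{Sub}(W)$ is linear, and so is every sublattice of it.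

**Definition 3 (inequalities, subterms).** Terms are built from variables with $\wedge,\vee$. A lattice $L$ *satisfies* $F\le G$ if $F^L(\vec a)\le G^L(\vec a)$ for every assignment $\vec a$ of elements of $L$ to the variables. An inequality $F\le G$ is the identity $F\wedge G=F$, and an identity $F=G$ is the pair $F\le G$, $G\le F$. Terms are monotone in each variable. The *subterms* of $F$ are the terms occurring in its construction, including the variables and $F$ itself.

*Example.* The term $(a\wedge b)\vee(a\wedge c)$ has six distinct subterms: $a,b,c,a\wedge b,a\wedge c$ and itself.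

**Definition 4 (Haiman's higher Arguesian identities).** Let $n\ge3$, take variables $a_0,\dots,a_{n-1},b_0,\dots,b_{n-1}$ with indices modulo $n$, and put $c_{i,i+1}=(a_i\vee a_{i+1})\wedge(b_i\vee b_{i+1})$ for $0\le i\le n-1$. Then $D_n$ is
$$\bigwedge_{i=0}^{n-1}(a_i\vee b_i)\;\le\;a_0\vee\Big(b_0\wedge\Big(b_1\vee\Big(c_{0,1}\wedge\bigvee_{i=1}^{n-1}c_{i,i+1}\Big)\Big)\Big).\tag{1}$$
$D_3$ is the Arguesian law. A lattice is *unbounded-order Arguesian* if it satisfies $D_n$ for every $n\ge3$.

*Example (a lattice that fails every $D_n$).* Let $N_5=\{0,p,r,s,1\}$ with $0<p<r<1$, $p\vee s=1$, $r\wedge s=0$. Put $a_0=p$, $b_0=s$, and $a_i=r$, $b_i=0$ for $i\ge1$. The left side of (1) is $1\wedge r=r$. Since $c_{0,1}=(p\vee r)\wedge(s\vee 0)=r\wedge s=0$, the right side is $p\vee(s\wedge 0)=p$. So $D_n$ fails. The same substitution with $b_i=r\wedge s$ for $i\ge1$, in any lattice with $p\le r$, has left side $(p\vee s)\wedge r$; here $c_{0,1}=r\wedge s$, so the right side is $p\vee(s\wedge r)$. Hence each $D_n$ implies the modular law.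

*Example (lattices that satisfy every $D_n$).* Every $\mathrm{Sub}(W)$ does. Let $v$ lie in the left side: $v=x_i+y_i$ with $x_i\in a_i$, $y_i\in b_i$ for all $i$. Then $x_i-x_{i+1}=y_{i+1}-y_i\in c_{i,i+1}$. The differences $x_i-x_{i+1}$ sum to $0$ around the cycle, so
$$y_1-y_0=x_0-x_1=-\sum_{i=1}^{n-1}(x_i-x_{i+1})\ \in\ d:=c_{0,1}\wedge\bigvee_{i=1}^{n-1}c_{i,i+1}.$$
Hence $y_0=y_1-(y_1-y_0)\in b_0\wedge(b_1\vee d)$, and $v=x_0+y_0$ lies in the right side. In general it is known (Haiman) that every linear lattice satisfies all $D_n$.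

We shall use four textbook facts. In a finite-dimensional space, passing to annihilators in the dual reverses inclusions and turns sums into intersections. A finite poset with a top element and binary meets is a lattice. In a transitive abelian permutation group only the identity has a fixed point. Finally, over $\mathbb F_2$ *a nonzero pure tensor $a_1\otimes a_2\otimes a_3$ determines its factors*: if it equals $a_1'\otimes a_2'\otimes a_3'$ and $a_1\ne a_1'$, choose a functional with value $1$ on $a_1$ and $0$ on $a_1'$ (they are nonzero and distinct, hence independent over $\mathbb F_2$); applying it to the first factor gives $a_2\otimes a_3=0$, a contradiction. The other factors are treated in the same way.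

## 2. Do all the $D_n$ together force linearity?

Every linear lattice is unbounded-order Arguesian. The converse is the question, posed in Dale R. Worley, "A survey of lattice properties: modular, Arguesian, linear, and distributive", arXiv:2403.19677 (2024): are there unbounded-order Arguesian lattices that are not linear, and if so, is there a finite one? The answer to both is yes. For each $m\ge3$ we shall build a finite lattice $L_m$ (Sections 4 to 6).

**Theorem 1.** For every $m\ge3$ the finite lattice $L_m$ satisfies $D_n$ for all $n\ge3$ but is not linear.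

**Theorem 2.** Let $m\ge3$, and let $F\le G$ be a lattice inequality valid in $\mathrm{Sub}(W)$ for every finite-dimensional $\mathbb F_2$-space $W$ (for instance, any inequality valid in all linear lattices). Then $L_m$ satisfies $F\le G$ in each of the following cases:

* (a) $F=\bigwedge_{i<n}(a_i\vee b_i)$ with $a_i,b_i$ variables, $n$ arbitrary, $G$ an arbitrary term;
* (b) $F$ has at most $m-1$ distinct subterms (variables included), $G$ an arbitrary term.

**Corollary.** If $\Sigma$ is a finite set of identities valid in all linear lattices, there is a finite non-linear lattice satisfying $\Sigma$ and all $D_n$. So the $D_n$ together with finitely many further identities never axiomatize linearity.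

The argument does not decide whether some $L_m$ satisfies *all* identities of linear lattices.

What do the simplest lattices say? $\mathrm{Sub}(\mathbb F_2^2)$, with its three incomparable middle elements, is linear, as is anything inside a subspace lattice. $N_5$ is not modular, so it fails every $D_n$. Neither kind answers the question. A witness cannot sit inside any $\mathrm{Sub}(W)$, and its non-linearity cannot be certified by a failing $D_n$. So we change four elements of a sublattice of some $\mathrm{Sub}(V)$, in such a way that a representation would have to solve an unsolvable system of parity equations.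

Throughout, $\mathbb F=\mathbb F_2$.

## 3. A parity system on a complete tripartite graph

Let $I=I_1\sqcup I_2\sqcup I_3$ with $|I_\nu|=m\ge3$. Let $E$ be the set of 2-subsets of $I$ meeting two different parts (*edges*) and $T$ the set of 3-subsets meeting all three parts (*triangles*). For $m=3$ there are $27$ edges and $27$ triangles. Any two triangles are joined by a chain of triangles in which consecutive ones share an edge: change one vertex at a time.

Given $\varepsilon_t\in\mathbb F$ for $t\in T$, consider unknowns $\eta_{et}\in\mathbb F$, one for each pair $e\subset t$, and the equations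
$$\sum_{t\supset e}\eta_{et}=0\quad(e\in E),\qquad \sum_{e\subset t}\eta_{et}=\varepsilon_t\quad(t\in T).\tag{2}$$
Adding all unknowns in both ways gives $0=\sum_t\varepsilon_t$. So **if $\varepsilon$ is $1$ at a single triangle $t_0$ and $0$ elsewhere, (2) has no solution.**

Two experiments by hand show what kind of obstruction this is. First, it has no location. If $t_0\cap t_1=e_1\in E$, adding $1$ to both $\eta_{e_1t_0}$ and $\eta_{e_1t_1}$ leaves all edge sums unchanged and moves the $1$ from $t_0$ to $t_1$. Second, it is global. If we drop one edge equation, at some $e\subset t_0$, then $\eta_{et_0}=1$ and all other unknowns $0$ is a solution. So a test that fails to look at part of the graph cannot see the obstruction. We want a lattice whose linear representations produce solutions of (2), while short computations in it look at too little of the graph to notice.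

## 4. Two spaces that encode edges and triangles

**The space $U$.** Its purpose is to carry one functional per triangle, so that the functionals around an edge satisfy exactly one relation, "their sum is $0$". This will produce the edge equations.

Let $A_\nu\subset\mathbb F^{I_\nu}$ be the space of even-weight vectors. A functional on $\mathbb F^{I_\nu}$ vanishes on $A_\nu$ iff it is $0$ or the sum of all coordinates. So $A_\nu^*$ is spanned by the coordinate functionals $\bar i$ ($i\in I_\nu$), with $\sum_i\bar i=0$ as the only nontrivial relation. As $m\ge3$, the $\bar i$ are nonzero and distinct. (For $m=3$: the three nonzero functionals on a plane.) Put $U=A_1\otimes A_2\otimes A_3$, of dimension $(m-1)^3\ge8$, and identify $U^*$ with $A_1^*\otimes A_2^*\otimes A_3^*$. For $t=\{i,j,h\}\in T$ with $i\in I_1,j\in I_2,h\in I_3$ let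
$$f_t=\bar i\otimes\bar j\otimes\bar h,\qquad u_t=\ker f_t .$$
For $e\in E$ let $\Phi_e=\mathrm{span}\{f_t:t\supset e\}\le U^*$ and let $u_e\le U$ be its annihilator. If $e=\{i,j\}$ with $i\in I_1,j\in I_2$, then $\Phi_e=\{\bar i\otimes\bar j\otimes\alpha:\alpha\in A_3^*\}$, and similarly in the other positions. So *every element of $\Phi_e$ is a pure tensor*.

* (U1) The $f_t$ are nonzero and distinct. So the $u_t$ are distinct hyperplanes, and $u_t\le u_{t'}$ only if $t=t'$.
* (U2) The only nontrivial relation among the $f_t$, $t\supset e$, is $\sum_{t\supset e}f_t=0$. Hence $k\mapsto(f_t(k))_{t\supset e}$ induces a bijection from $U/u_e$ onto the zero-sum families in $\mathbb F^{\{t\supset e\}}$, and $u_e$ has codimension $m-1\ge2$.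
* (U3) $f_t\in\Phi_e$ iff $e\subset t$; that is, $u_e\le u_t$ iff $e\subset t$. For $e\ne e'$, $\Phi_e\cap\Phi_{e'}=\langle f_t\rangle$ if $e\cup e'=t\in T$, and $\Phi_e\cap\Phi_{e'}=0$ otherwise.

(U1) is the uniqueness of factors. For (U2), $\alpha\mapsto\bar i\otimes\bar j\otimes\alpha$ is injective, so the relations among the $f_t$, $t\supset e$, are those among the $\bar h$, $h\in I_3$. The map in (U2) has kernel $u_e$, so its image has dimension $\dim\Phi_e=m-1$; the image lies in the space of zero-sum families, which has the same dimension. The first part of (U3) is again uniqueness of factors. For the second, suppose first that $e,e'$ meet the same two parts. A nonzero common element $\bar i\otimes\bar j\otimes\alpha=\bar i'\otimes\bar j'\otimes\alpha'$ would force $e=e'$; so the intersection is $0$, and $e\cup e'\notin T$. Otherwise they have exactly one part in common, say $e=\{i,j\}$, $e'=\{i',h'\}$ with $i,i'$ in the same part. A nonzero common element $\bar i\otimes\bar j\otimes\alpha=\bar i'\otimes\beta\otimes\bar h'$ (factors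 suitably ordered) forces $i=i'$, $\beta=\bar j$, $\alpha=\bar h'$, so it is $f_{e\cup e'}$; and $i=i'$ iff $e\cup e'\in T$.

**The space $Q$.** Its purpose is to carry one vector per edge, with the three edges of a triangle summing to $0$. Let $Q$ be the space of even-size subsets of $I$ with symmetric difference $\bigtriangleup$ as addition; $\dim Q=3m-1$. For $e\in E$ let $y_e=e\in Q$; for $t\in T$ let $q_t=\{0\}\cup\{y_e:e\subset t\}$, a 2-dimensional subspace. Put
$$Y=\{0\}\cup\{y_e:e\in E\},\qquad V=U\oplus Q .$$
For $m=3$, $\dim U=\dim Q=8$ and $\dim V=16$.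

**The index lattice $\mathcal S$.** Let $\mathcal S=\{0,1\}\cup E\cup T$, ordered by $0<e<1$, $0<t<1$, and $e<t$ iff $e\subset t$. This is a lattice. Two distinct edges have union of size at least $3$, so they lie in at most one common triangle; their join is that triangle, or $1$, and their meet is $0$. Two distinct triangles have meet the edge $t\cap t'$ if $|t\cap t'|=2$, and $0$ otherwise; their join is $1$. If $e\not\subset t$, then $e\vee t=1$ and $e\wedge t=0$.

Put $u_0=0$, $u_1=U$, $q_0=0$, $q_1=Q$, $q_e=\langle y_e\rangle$. The maps $s\mapsto u_s$ and $s\mapsto q_s$ are monotone, and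
$$u_{s\vee s'}=u_s+u_{s'},\qquad q_{s\wedge s'}=q_s\cap q_{s'}.\tag{3}$$
For the first equation pass to annihilators, which are $U^*,\Phi_e,\langle f_t\rangle,0$ for $s=0,e,t,1$, and use (U1), (U3). For the second, compare the edges contained in $s$ and in $s'$.

## 5. The untwisted lattice $L_0$ inside $\mathrm{Sub}(V)$

Let $B_s=[u_s,U+q_s]\subset\mathrm{Sub}(V)$ and $L_0=\bigcup_{s\in\mathcal S}B_s$. If $z\in B_s$, $z'\in B_{s'}$, then by (3)
$$u_{s\vee s'}=u_s+u_{s'}\le z+z'\le U+q_{s\vee s'},\qquad u_{s\wedge s'}\le u_s\cap u_{s'}\le z\cap z'\le U+(q_s\cap q_{s'})=U+q_{s\wedge s'} .$$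
So $L_0$ is a sublattice of $\mathrm{Sub}(V)$, hence linear.

For $z\in L_0$ put $w(z)=z\cap U$ and define $q(z)\le Q$ by $z+U=U+q(z)$. The elements of $L_0$ are of the following types:

* A: $z\le U$;
* B: $z=U+q'$, $q'\le Q$ ($U$ has both types);
* $C_e$: $z=w+\langle k+y_e\rangle$ with $u_e\le w<U$ and $k\in U$ (determined modulo $w$);
* $C_t$: $w(z)=u_t$, $q(z)=q_t$. These are the four subspaces
$$P_t^\xi=\{u+y:\ u\in U,\ y\in q_t,\ f_t(u)=\bar\xi(y)\},$$
where $\xi:\{e\subset t\}\to\mathbb F$ satisfies $\sum_{e\subset t}\xi(e)=0$, and $\bar\xi$ is the linear map on $q_t$ with $\bar\xi(y_e)=\xi(e)$.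

Indeed $B_0$ and $B_1$ give A and B. An element of $B_e$ that is neither $\le U$ nor $\ge U$ is of type $C_e$. An element $z\in B_t$ not $\ge U$ has $w(z)=u_t$, as $u_t$ is a hyperplane of $U$; according as $\dim q(z)$ is $0,1,2$ it is $u_t$, of type $C_e$ with $e\subset t$, or such that $z/u_t$ is the graph of a linear map $q_t\to U/u_t\cong\mathbb F$. A linear map on $q_t$ is a choice of values $\xi(e)$ with $\sum_{e\subset t}\xi(e)=0$, because $\sum_{e\subset t}y_e=0$. In particular
$$z\not\ge U\ \Longrightarrow\ q(z)\subset Y.\tag{4}$$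

For $e\subset t$ and $a\in\mathbb F$ put
$$\ell^a_{et}=\{u+\lambda y_e:\ \lambda\in\mathbb F,\ f_t(u)=\lambda a\},$$
of type $C_e$ with $w=u_t$. Then $\ell^0_{et}\cap\ell^1_{et}=u_t$, and $P_t^\xi$ contains exactly the three $\ell^{\xi(e)}_{et}$, $e\subset t$, among the six $\ell^a_{et}$.

## 6. Replacing four even elements by four odd ones

In $L_0$ the element $P_t^\xi$ selects one of the two "lines" $\ell^0_{et},\ell^1_{et}$ over each edge of $t$, and the selections are those with *even* sum. The twist makes the sum *odd* at one triangle. An odd selection cannot be realized by a subspace other than one containing $U$ (Section 10), so the new elements are symbols, and we must check by hand that we get a lattice.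

**Definition 5 (the lattice $L_m$).** Fix $t_0\in T$. Let $L_-=L_0\setminus C_{t_0}$ and $L=L^{(t_0)}=L_-\cup C'$, where
$$C'=\Big\{P^\xi_{t_0}:\ \xi:\{e\subset t_0\}\to\mathbb F,\ \sum_e\xi(e)=1\Big\}$$
consists of four new symbols (in proofs, $P^\xi$ means $P^\xi_{t_0}\in C'$). On $L_-$ keep inclusion. For $y,z\in L_-$ let $y<P^\xi_{t_0}$ iff $y\le\ell^{\xi(e)}_{et_0}$ for some $e\subset t_0$, and $P^\xi_{t_0}<z$ iff $z\ge U+q_{t_0}$. Distinct elements of $C'$ are incomparable. Put $L_m=L^{(t_0)}$.

*Example.* If $e_1,e_2,e_3$ are the edges of $t_0$, the four symbols are the selections $(1,0,0),(0,1,0),(0,0,1),(1,1,1)$. The first lies directly above $\ell^1_{e_1t_0},\ell^0_{e_2t_0},\ell^0_{e_3t_0}$ and directly below $U+q_{t_0}$.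

**Step 1: the relation is a partial order.** No $z\in L_-$ satisfies both $z\le\ell^a_{et_0}$ and $z\ge U+q_{t_0}$. This gives antisymmetry and shows that $P<z<P'$ with $P,P'\in C'$ never occurs. The chains $y\le y'<P$ and $P<z\le z'$ are clear. If $y<P<z$, then $y\le\ell^{\xi(e)}_{et_0}\le U+q_{t_0}\le z$.

**Step 2: two remarks that keep us away from the removed elements.**

* (R1) *An element of $L_0$ properly above some $P\in C_{t_0}$ is $\ge U+q_{t_0}$.* Its $q$ contains $q_{t_0}$, so it lies in $C_{t_0}$ or is of type B. Elements of $C_{t_0}$ have equal dimension, so it is of type B.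
* (R2) *An element $z\in L_-$ with $q(z)\supseteq q_{t_0}$ is $\ge U+q_{t_0}$.* Types A, $C_e$, and $C_t$ with $t\ne t_0$ are impossible.

**Step 3: $L$ is a lattice.** $L$ is finite with top $V$, so it suffices to find binary meets.

* $z,z'\in L_-$. If $z\cap z'\in C_{t_0}$, then $z,z'\ge U+q_{t_0}$ by (R1), so $z\cap z'\ge U$, a contradiction. So $z\cap z'\in L_-$. It is the meet: if $P\in C'$ is a lower bound, then $z\cap z'\ge U+q_{t_0}>P$.
* $P^\xi\in C'$, $z\in L_-$, $P^\xi\not\le z$. The common lower bounds are the elements of $L_-$ contained in one of the three intersections $z\cap\ell^{\xi(e)}_{et_0}$, which lie in $L_-$. Each contains $z\cap u_{t_0}$. If $z\cap\ell^{\xi(e)}_{et_0}\ne z\cap u_{t_0}$, then $y_e\in q(z)$. If this happened for two edges, then $q(z)\supseteq q_{t_0}$, and $z\ge U+q_{t_0}>P^\xi$ by (R2), a contradiction. So one of the three intersections contains the others and is the meet.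
* $P^\xi\ne P^{\xi'}$ in $C'$. Then $\xi+\xi'$ is nonzero with sum $0$, so $\xi,\xi'$ agree at exactly one $e$. The meet is $\ell^{\xi(e)}_{et_0}$, because for any other pair $(\ell^{\xi(e_1)}_{e_1t_0},\ell^{\xi'(e_2)}_{e_2t_0})$ the intersection is $u_{t_0}$.

**Step 4: joins.** We need to know when a join in $L$ is the sum of subspaces.

* (J1) *If $a,b\in L_-$ and $a+b\in L_-$, then $a\vee b=a+b$.* We must show $a+b\le P^\xi$ for every upper bound $P^\xi\in C'$. If $a,b$ lie below a common $\ell^{\xi(e)}_{et_0}$, this is clear. Otherwise neither of $q(a),q(b)$ is $0$, because an element below $P^\xi$ with $q=0$ is $\le u_{t_0}$, hence below all three $\ell$'s. So $q(a)=\langle y_e\rangle$, $q(b)=\langle y_{e'}\rangle$ with $e\ne e'$, and $a+b\le\ell^{\xi(e)}_{et_0}+\ell^{\xi(e')}_{e't_0}\in C_{t_0}$ (this sum is the even element with values $\xi(e),\xi(e')$ at $e,e'$). Then $q(a+b)=q_{t_0}$ and $a+b\not\ge U$, contradicting (R2).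
* (J2) *If $a,b\in L_-$ and $a+b=P^\zeta_{t_0}\in C_{t_0}$ ($\zeta$ even), then $q(a)=\langle y_e\rangle$, $q(b)=\langle y_{e'}\rangle$ with $e\ne e'$, and $a\vee b=P^\xi\in C'$, where $\xi(e)=\zeta(e)$, $\xi(e')=\zeta(e')$.* (The third value of $\xi$ is fixed by oddness.) Since $a,b\in L_-$ are not $\ge U$, (R2) shows that $q(a),q(b)$ are proper subspaces of $q_{t_0}$; their sum is $q_{t_0}$. So $a\in C_e$, $b\in C_{e'}$, $e\ne e'$. As $a,b\le P^\zeta_{t_0}$, we get $a\le\ell^{\zeta(e)}_{et_0}$ and $b\le\ell^{\zeta(e')}_{e't_0}$. Hence $P^\xi$ is an upper bound. It is the only one in $C'$, because $a\le\ell^{c}_{et_0}$ only for $c=\zeta(e)$, and likewise for $b$. Upper bounds in $L_-$ properly contain $P^\zeta_{t_0}$, so they are $\ge U+q_{t_0}>P^\xi$ by (R1).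
* (J3) *If $P\in C'$ and $b\not\le P$, then $P\vee b=(U+q_{t_0})\vee b\ge U$*, since the elements properly above $P$ are exactly those $\ge U+q_{t_0}$.

**Step 5: extending $w$ and $q$ to $L$.** Put $w(z)=z\wedge U$ and define $q(z)$ by $z\vee U=U+q(z)$. On $L_-$ this agrees with the old definition, by Step 3 and (J1). For $P\in C'$ we get $w(P)=u_{t_0}$ (the elements below $P$ and $U$ lie in some $\ell\cap U=u_{t_0}$) and $q(P)=q_{t_0}$ by (J3). Then
$$w(z\wedge z')=w(z)\cap w(z'),\qquad q(z\vee z')=q(z)+q(z'),\tag{5}$$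
(4) holds in $L$, and in $L$ we have $[0,U]=\mathrm{Sub}(U)$, $[U,V]\cong\mathrm{Sub}(Q)$. Put $\varepsilon_t=1$ if $t=t_0$ and $\varepsilon_t=0$ otherwise. Then for every $t\in T$, the elements $P_t^\xi$ of $L$ are those with
$$\sum_{e\subset t}\xi(e)=\varepsilon_t .\tag{6}$$
We call $\{P_t^\xi\}_\xi$ the elements of type $t$.

## 7. The order of $L$ in coordinates, and moving the twist

By the definitions, the order of $L$ is given by the following list, which covers every pair of types.

* (O1) $w\le z$ iff $w\le w(z)$, for $w$ of type A and all $z$.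
* (O2) $z\le U+q'$ iff $q(z)\subset q'$, for all $z$.
* (O3) An element not of type A is never below one of type A; an element of type B is below $z$ only if $z$ is of type B.
* (O4) $w+\langle k+y_e\rangle\le w'+\langle k'+y_{e'}\rangle$ (types $C_e,C_{e'}$) iff $e=e'$, $w\le w'$ and $k+k'\in w'$.
* (O5) $w+\langle k+y_e\rangle\le P_t^\xi$ iff $e\subset t$, $w\le u_t$ and $f_t(k)=\xi(e)$.
* (O6) $P_t^\xi\le P_{t'}^{\xi'}$ only if they are equal, and $P_t^\xi$ is never below an element of type $C_e$.

In (O5) for $t=t_0$, being below some $\ell^{\xi(e')}_{e't_0}$ forces $e'=e$ and then says exactly what is claimed. In (O6) for $t\ne t_0\ne t'$, $q_t\subset q_{t'}$ forces $t=t'$ and then dimensions agree; everything properly above an element of $C'$ is $\ge U$; and $P_t^\xi$ with $t\ne t_0$ is not contained in any $\ell$, since $\dim q_t=2$.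

**Step 1: the elements $p(e,k)$.** They measure how $z$ sits over an edge. For $e\in E$, $k\in U$ put $p(e,k)=u_e+\langle k+y_e\rangle$ (type $C_e$) and $K_e(z)=\{k\in U:p(e,k)\le z\}$ for $z\in L$. Then
$$K_e(z)\ne\emptyset\iff y_e\in q(z),\ \text{ and in this case } K_e(z)\text{ is a coset of }w(z).\tag{7}$$
By (O1)–(O6):

* type A: $K_e(z)=\emptyset$, $q(z)=0$;
* $z=U+q'$: $K_e(z)=U$ if $y_e\in q'$, else $\emptyset$;
* $z=w'+\langle k'+y_{e'}\rangle$: $K_e(z)=k'+w'$ if $e=e'$ (note $u_e\le w'$), else $\emptyset$;
* $z=P_t^\xi$: $K_e(z)=\{k:f_t(k)=\xi(e)\}$ if $e\subset t$ (note $u_e\le u_t$), else $\emptyset$.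

Clearly $K_e(z\wedge z')=K_e(z)\cap K_e(z')$.

**Step 2: a join-dense set.** It lets us test inequalities on simple elements. Let $J$ consist of all $\langle u\rangle$ ($0\ne u\in U$), all $p(e,k)$, and all $U+\langle y\rangle$ with $y\in Q\setminus Y$. *Every element of $L$ is a join of members of $J$.* Type A is clear. Type B is a join of $U$ and elements $U+\langle y\rangle$, where $U+\langle y_e\rangle=U\vee p(e,0)$. Elements of $C_e$ are $w\vee p(e,k)$. Finally $P_t^\xi=\ell^{\xi(e)}_{et}\vee\ell^{\xi(e')}_{e't}$ for $e\ne e'$ in $t$, by (J1) if $t\ne t_0$ and by (J2) if $t=t_0$. So $z'\le z$ iff every $p\in J$ with $p\le z'$ satisfies $p\le z$.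

**Step 3: the twist can be moved.** This is the first experiment of Section 3, done in the lattice; it lets us put $t_0$ where we like. Let $t_0\cap t_1=e_1\in E$. By (U2) choose $k_1\in U$ with $f_{t_0}(k_1)=f_{t_1}(k_1)=1$ and $f_t(k_1)=0$ for the other $t\supset e_1$. Define $\Psi:L^{(t_0)}\to L^{(t_1)}$ as the identity on types A, B and on $C_e$, $e\ne e_1$; by $w+\langle k+y_{e_1}\rangle\mapsto w+\langle k+k_1+y_{e_1}\rangle$ on $C_{e_1}$; by $P_t^\xi\mapsto P_t^{\xi+1_{e_1}}$ for $t\in\{t_0,t_1\}$, where $1_{e_1}$ is $1$ at $e_1$ and $0$ at the other edges; and by $P_t^\xi\mapsto P_t^\xi$ for other $t$. The parities (6) change exactly at $t_0$ and $t_1$, so $\Psi$ is a bijection onto $L^{(t_1)}$. It preserves $w$ and $q$, and (O1)–(O4), (O6) are preserved in both directions. In (O5) the condition $f_t(k)=\xi(e)$ is unchanged if $e\ne e_1$; for $e=e_1\subset t$ both sides change by $1$ if $t\in\{t_0,t_1\}$, and neither changes otherwise. So $\Psi$ is an isomorphism. Triangles are connected by chains, so all $L^{(t_0)}$ are isomorphic,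 by isomorphisms that fix types A and B and preserve each set $\{p(e,k):k\in U\}$, each type $C_e$ and each set $\{P_t^\xi\}_\xi$.

## 8. Commuting representations of $\mathrm{Sub}(\mathbb F_2^d)$ come from elementary abelian 2-groups

A linear representation of $L$ restricts to $[0,U]=\mathrm{Sub}(U)$ and $[U,V]\cong\mathrm{Sub}(Q)$. The next lemma says that such restrictions are rigid.

*Example.* On $X=W$ with the coset relations, put $\Gamma=\mathbb F$ and $\delta_f(x,y)=f(x+y)$. All four properties in the lemma hold.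

**Lemma 1.** Let $\dim_{\mathbb F}W=d$ with $3\le d<\infty$, $X\ne\emptyset$ a set, $\theta:\mathrm{Sub}(W)\to\mathrm{Eq}\,X$ a lattice homomorphism with pairwise commuting images, $\theta(0)$ equality, $\theta(W)=X^2$. Then there are an elementary abelian 2-group $\Gamma$ and maps $\delta_f:X^2\to\Gamma$ ($f\in W^*$) with

1. $\delta_f(x,y)+\delta_f(y,z)=\delta_f(x,z)$ (so $\delta_f(x,x)=0$ and $\delta_f$ is symmetric);
2. $\delta_{f+f'}=\delta_f+\delta_{f'}$;
3. $\delta_f(x,y)=0\iff(x,y)\in\theta(\ker f)$;
4. for each $x\in X$ and linear $\gamma:W^*\to\Gamma$ there is $y\in X$ with $\delta_f(x,y)=\gamma(f)$ for all $f$.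

*Remark on $d\ge3$.* For $d=2$ the lemma is false. Let $X$ be the nine cells of the addition table of the integers modulo $3$, and send the three lines of $\mathbb F_2^2$ to "same row", "same column", "same entry". Any two of these meet in equality and compose to $X^2$, in both orders. But (3) and (4) make $y\mapsto(f\mapsto\delta_f(x,y))$ a bijection from $X$ onto the linear maps $W^*\to\Gamma$, so $|X|=|\Gamma|^2$ would be a power of $4$.

*Proof.* We write $M$ for $\theta(M)$. Joins go to compositions.

**Step 1: coordinates on $X$.** Fix $0\ne u\in W$ and $\varphi\in W^*$ with $\varphi(u)=1$. Let $N=\{\psi\in W^*:\psi(u)=0\}$, of dimension $d-1\ge2$, and $H_\psi=\ker(\varphi+\psi)$ for $\psi\in N$, a complement of $\langle u\rangle$. Put $M=X/H_0$, $Z=X/\langle u\rangle$. As $H_\psi$ and $\langle u\rangle$ are commuting complements, every $H_\psi$-class meets every $\langle u\rangle$-class in exactly one point. So $X=M\times Z$, and for $z,z'\in Z$ there is a bijection $g^\psi_{zz'}:M\to M$ with $(m,z)\,H_\psi\,(g^\psi_{zz'}m,z')$.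 Also $g^\psi_{z'z''}g^\psi_{zz'}=g^\psi_{zz''}$ and $g^0=\mathrm{id}$. For $\psi\in N$, $\ker\psi\ni u$ induces an equivalence relation on $Z$, written $z\equiv_\psi z'$.

**Step 2: how the $g^\psi$ interact.** We translate inclusions and sums of hyperplanes.

(a) If $z\equiv_{\psi'}z'$, then $g^{\psi+\psi'}_{zz'}=g^\psi_{zz'}$, because $H_\psi\cap\ker\psi'\subset H_{\psi+\psi'}$. In particular ($\psi'=\psi$), $z\equiv_\psi z'$ implies $g^\psi_{zz'}=\mathrm{id}$. So, by the composition rule, $g^\psi_{zz'}$ depends only on the $\equiv_\psi$-classes of $z,z'$.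

(b) If $g^\psi_{zz'}$ has a fixed point, then $z\equiv_\psi z'$, because $H_0\cap H_\psi\subset\ker\psi$.

(c) If $\psi\ne0$, then for all $z,m,m'$ there is $z'$ with $g^\psi_{zz'}m=m'$. Since $H_\psi\circ H_0=X^2$, there is $y$ with $(m,z)\,H_\psi\,y\,H_0\,(m',z)$, and $y=(m',z')$ for some $z'$.

Let $G_\psi=\{g^\psi_{zz'}:z,z'\in Z\}$. If $\psi\ne\psi'$ are nonzero in $N$, then $\ker\psi\circ\ker\psi'=X^2$, so for all $a,b\in Z$ there is $c\in Z$ with $c\equiv_\psi a$ and $c\equiv_{\psi'}b$.

**Step 3: the $g$'s form a regular abelian group.** Here $\dim N\ge2$ is used.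

(d) *For distinct nonzero $\psi,\psi'$, $G_\psi$ and $G_{\psi'}$ commute elementwise.* Let $g=g^\psi_{zz'}$, $g'=g^{\psi'}_{ab}$. Choose $z_1,z_2,z_3,z_4$ that are $\equiv_\psi z,z',z,z'$ and $\equiv_{\psi'}a,a,b,b$ respectively. By (a), $g^{\psi+\psi'}$ equals $g$ on the pairs $z_1z_2$ and $z_3z_4$ (which are $\equiv_{\psi'}$-related), and $g'$ on the pairs $z_1z_3$ and $z_2z_4$ (which are $\equiv_\psi$-related). Going from $z_1$ to $z_4$ through $z_2$ and through $z_3$ gives $g'g=g^{\psi+\psi'}_{z_1z_4}=gg'$.

(e) *For distinct nonzero $\psi,\psi'$ and each $a\in Z$, $G_\psi\subset\{g^{\psi'}_{ab}:b\in Z\}$.* Let $g\in G_\psi$, $m\in M$. By (c) choose $b$ such that $g'=g^{\psi'}_{ab}$ satisfies $g'm=gm$. Then $h=g'^{-1}g$ fixes $m$, and it commutes with $G_{\psi+\psi'}$ by (d), since $\psi+\psi'$ is nonzero and distinct from $\psi,\psi'$. By (c), $G_{\psi+\psi'}$ moves $m$ to every point of $M$. So $h$ fixes every point, and $g=g'$.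

By symmetry all $G_\psi$ ($0\ne\psi\in N$) coincide with one set $\Gamma$, and $\Gamma=\{g^\psi_{ab}:b\in Z\}$ for each $a$ and each $\psi\ne0$. Hence $\Gamma$ is closed under products ($g^\psi_{bc}g^\psi_{ab}=g^\psi_{ac}$) and inverses, so it is a group. It is abelian by (d) and transitive on $M$ by (c), hence regular. Write it additively.

**Step 4: additivity in $\psi$.** (f) *$g^{\psi+\psi'}_{zz'}=g^\psi_{zz'}+g^{\psi'}_{zz'}$ for distinct nonzero $\psi,\psi'$.* Choose $z_1\equiv_\psi z'$, $z_1\equiv_{\psi'}z$. By (a), $g^{\psi+\psi'}_{zz_1}=g^\psi_{zz_1}=g^\psi_{zz'}$ and $g^{\psi+\psi'}_{z_1z'}=g^{\psi'}_{z_1z'}=g^{\psi'}_{zz'}$; add. Applying (f) to $\psi=(\psi+\psi')+\psi'$ gives $g^\psi_{zz'}=g^\psi_{zz'}+2g^{\psi'}_{zz'}$, so $2g^{\psi'}_{zz'}=0$. So $\Gamma$ has exponent at most $2$, and $g^\psi_{zz'}$ is additive in $\psi\in N$ without restriction.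

**Step 5: definition of $\delta$ and the four properties.** For $x=(m,z)$, $y=(m',z')$ and $\psi\in N$ put
$$\delta_\psi(x,y)=g^\psi_{zz'},\qquad \delta_{\varphi+\psi}(x,y)=(m'-m)+g^\psi_{zz'},$$
where $m'-m\in\Gamma$ is the element taking $m$ to $m'$. This covers $W^*=N\sqcup(\varphi+N)$. (1) is the composition rule, and (2) is additivity together with $2(m'-m)=0$. (3) follows from (a), (b) for $f\in N$; for $f=\varphi+\psi$, $(x,y)\in H_\psi$ iff $m'=g^\psi_{zz'}m$ iff $\delta_f(x,y)=0$. For (4), note first that for $f\ne0$ the map $\delta_f(x,\cdot)$ is onto $\Gamma$: for $f\in N$ vary $z'$; for $f\in\varphi+N$ take $z'=z$ and vary $m'$. Let $f_1,\dots,f_d$ be a basis of $W^*$, $A_i=\bigcap_{j\ne i}\ker f_j$ and $\gamma_i=\gamma(f_i)$. Given a point $x$, take $y_0$ with $\delta_{f_i}(x,y_0)=\gamma_i$. As $A_i\circ\ker f_i=X^2$, there is $y$ with $x\,A_i\,y\,\ker f_i\,y_0$. So $\delta_{f_i}(x,y)=\gamma_i$ and $\delta_{f_j}(x,y)=0$ for $j\ne i$. Do this successively for $i=1,\dots,d$, each time starting from the point just reached;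 by (1) the final point has $\delta_{f_i}=\gamma_i$ for all $i$, and by (2) it is as required. $\square$

We shall also use this consequence of (3): a subspace $M$ is the intersection of the hyperplanes $\ker f$ with $f|_M=0$, so $(x,y)\in\theta(M)$ iff $\delta_f(x,y)=0$ for all $f$ vanishing on $M$.

## 9. A representation of $L_m$ would solve the parity system

Suppose $\rho:L\to\mathrm{Eq}\,S$ is a linear representation.

**Step 1: normalize.** We want $0$ to be equality, $V$ everything, and $U$ not everything. As $\rho(U)\ne\rho(V)$, some $\rho(V)$-class contains at least two $\rho(U)$-classes. Restrict to this class and factor by $\rho(0)$. All $\rho(z)$ lie between $\rho(0)$ and $\rho(V)$, so intersections and compositions are preserved. We obtain a lattice homomorphism (images denoted by the elements themselves) into commuting equivalence relations on a set, again called $S$, with $0$ equality, $V=S^2$, joins being compositions, and at least two $U$-classes.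

**Step 2: one $U$-class for each vertex.** We realize the graph among the $U$-classes. Lemma 1 applied to $[U,V]\cong\mathrm{Sub}(Q)$ on $S/U$ gives a group $\Delta$ and maps $\delta_\phi$, $\phi\in Q^*$. Here $\Delta\ne0$: otherwise any two $U$-classes would be related by $\bigcap_\phi\ker\phi=0$, i.e. equal. Fix $0\ne d\in\Delta$, a vertex $i_0\in I$ and a $U$-class $X_{i_0}$. By (4) of Lemma 1 there are $U$-classes $X_i$ ($i\in I$) with $\delta_\phi(X_{i_0},X_i)=\phi(i+i_0)d$ for all $\phi$, where $i+i_0\in Q$ denotes $\{i\}\bigtriangleup\{i_0\}$. Then $\delta_\phi(X_i,X_j)=\phi(i+j)d$. So for $e=\{i,j\}\in E$ we get $X_i\ne X_j$ (take $\phi(y_e)=1$), and $X_i,X_j$ are $(U+\langle y_e\rangle)$-related, because $\delta_\phi(X_i,X_j)=0$ whenever $\phi(y_e)=0$. For $t\in T$ the classes $X_i$, $i\in t$, are mutually $(U+q_t)$-related.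

**Step 3: lattice elements give bijections between classes.** Let $z\in L$ and let $X,X'$ be $U$-classes that are $(z\vee U)$-related. Since $z\vee U=z\circ U$, each $x\in X$ is $z$-related to some $x'\in X'$, unique modulo $z\wedge U=w(z)$. So $z$ induces a bijection $\pi^z_{XX'}:X/w(z)\to X'/w(z)$, with inverse $\pi^z_{X'X}$, and $\pi^z_{X'X''}\pi^z_{XX'}=\pi^z_{XX''}$. For $e=\{i,j\}\subset t$ let
$$\pi^a_{ij,t}:X_i/u_t\to X_j/u_t$$
be induced by $\ell^a_{et}$. The element $p(e,k)$ induces a bijection $X_i/u_e\to X_j/u_e$; as $p(e,k)\le\ell^{f_t(k)}_{et}$, this bijection induces $\pi^{f_t(k)}_{ij,t}$ *simultaneously for every $t\supset e$*.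

**Step 4: groups on the classes.** Lemma 1 applied to $[0,U]=\mathrm{Sub}(U)$ on $X_i$ gives $\Gamma_i$ and $\delta^i_f$, $f\in U^*$. By (1) and (3), $\delta^i_{f_t}$ is defined on $X_i/u_t$; by (4), $\delta^i_{f_t}(x,\cdot):X_i/u_t\to\Gamma_i$ is a bijection for each $x\in X_i$.

**Step 5: comparing the groups along an edge.** *Claim 1. For $\{i,j\}=e\in E$ there is an isomorphism $\sigma_{ij}:\Gamma_i\to\Gamma_j$ with*
$$\delta^j_{f_t}(\pi^a_{ij,t}x,\pi^a_{ij,t}y)=\sigma_{ij}\,\delta^i_{f_t}(x,y)\qquad\text{for all }t\supset e,\ a\in\mathbb F,\ x,y\in X_i.\tag{8}$$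
Fix $k\in U$, $x_0\in X_i$, and put $a_t=f_t(k)$. Let $\tau_t:\Gamma_i\to\Gamma_j$ be the bijection with $\delta^j_{f_t}(\pi^{a_t}_{ij,t}x_0,\pi^{a_t}_{ij,t}x)=\tau_t(\delta^i_{f_t}(x_0,x))$; then $\tau_t(0)=0$. By (U2) and (4), the family $(\delta^i_{f_t}(x_0,x))_{t\supset e}$ takes all zero-sum values as $x$ varies. Let $x',x_0'\in X_j$ be $p(e,k)$-related to $x,x_0$. By Step 3, $\tau_t(\delta^i_{f_t}(x_0,x))=\delta^j_{f_t}(x_0',x')$, and the sum of these over $t\supset e$ is $0$ by (2) of Lemma 1, as $\sum_{t\supset e}f_t=0$. So $\sum_t\tau_t(\gamma_t)=0$ whenever $\sum_t\gamma_t=0$. Families with two possibly nonzero entries $\gamma,\gamma$ give $\tau_t=\tau_{t'}=:\tau$. Families with three entries $\gamma,\gamma',\gamma+\gamma'$ (here $m\ge3$ is used) show that $\tau$ is additive. By (1), formula (8) holds with $\sigma_{ij}=\tau$ for this $k$, that is for $a=a_t$, and all $x,y$. The map in (8) is determined by any single $\pi^a_{ij,t}$, since $\delta^i_{f_t}$ is onto $\Gamma_i$. Given $k,k'$ and $t\ne t'$ containing $e$, there is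 $k''$ with $f_t(k'')=f_t(k)$, $f_{t'}(k'')=f_{t'}(k')$, by (U2) and $m\ge3$. So the maps for $k,k'',k'$ coincide, and $\sigma_{ij}$ does not depend on $k$. Every pair $(t,a)$ occurs as $(t,f_t(k))$.

**Step 6: the difference between the two lines over an edge.** *Claim 2. There is $0\ne\kappa_{ij}\in\Gamma_j$ with $\delta^j_{f_t}(\pi^0_{ij,t}x,\pi^1_{ij,t}x)=\kappa_{ij}$ for all $t\supset e=\{i,j\}$, $x\in X_i$.* Replacing $x$ by $y$ changes the left side by $\delta^j_{f_t}(\pi^0_{ij,t}x,\pi^0_{ij,t}y)+\delta^j_{f_t}(\pi^1_{ij,t}x,\pi^1_{ij,t}y)=2\sigma_{ij}\delta^i_{f_t}(x,y)=0$, so it depends only on $t$; call it $\kappa_t$. For $t\ne t'$ take $k$ with $f_t(k)=f_{t'}(k)=1$ and $f_{t''}(k)=0$ for other $t''\supset e$. Let $x',x''\in X_j$ be related to $x$ by $p(e,0)$, $p(e,k)$ respectively. Then $0=\sum_{t''\supset e}\delta^j_{f_{t''}}(x',x'')=\kappa_t+\kappa_{t'}$. If $\kappa_t=0$, then $\pi^0_{ij,t}=\pi^1_{ij,t}$, so some $x\in X_i$ and $x'\in X_j$ are related by $\ell^0_{et}\wedge\ell^1_{et}=u_t\le U$, contradicting $X_i\ne X_j$.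

**Step 7: what a triangle says.** *Claim 3. For $\{i,j,h\}=t\in T$: $\sigma_{jh}\sigma_{ij}=\sigma_{ih}$ and $\sigma_{jh}\kappa_{ij}=\kappa_{ih}=\kappa_{jh}$. Also $\sigma_{ji}=\sigma_{ij}^{-1}$ and $\kappa_{ji}=\sigma_{ji}\kappa_{ij}$.* Let $P_t^\xi\in L$, so $\sum_{e\subset t}\xi(e)=\varepsilon_t$. As $P_t^\xi\ge\ell^{\xi(e)}_{et}$ and both have $w=u_t$, the bijections between the three classes induced by $P_t^\xi$ are those induced by the $\ell^{\xi(e)}_{et}$. Writing $\xi(ij)$ for $\xi(\{i,j\})$, we get
$$\pi^{\xi(jh)}_{jh,t}\,\pi^{\xi(ij)}_{ij,t}=\pi^{\xi(ih)}_{ih,t}.\tag{9}$$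
With Claim 1 this gives $\sigma_{jh}\sigma_{ij}=\sigma_{ih}$. Now change $\xi$ at two edges, which respects (6). Comparing (9) for $\xi$ and for $\xi+1_{ij}+1_{ih}$ (apply $\delta^h_{f_t}$ to the two images of a point, and use (8) for $\pi_{jh,t}$) gives $\sigma_{jh}\kappa_{ij}=\kappa_{ih}$; comparing $\xi$ and $\xi+1_{jh}+1_{ih}$ gives $\kappa_{jh}=\kappa_{ih}$. The last statements follow from $\pi^a_{ji,t}=(\pi^a_{ij,t})^{-1}$: with $x=(\pi^0_{ij,t})^{-1}y$ and $x_1=(\pi^1_{ij,t})^{-1}y$ we have $\kappa_{ji}=\delta^i_{f_t}(x,x_1)$, and $\sigma_{ij}\delta^i_{f_t}(x,x_1)=\delta^j_{f_t}(\pi^1_{ij,t}x,\pi^1_{ij,t}x_1)=\delta^j_{f_t}(\pi^1_{ij,t}x,\pi^0_{ij,t}x)=\kappa_{ij}$.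

**Step 8: one group and one $\kappa$ for the whole graph.** Fix $o\in I_1$, $\Gamma=\Gamma_o$. For $j\in I_2\cup I_3$ let $\iota_j=\sigma_{jo}:\Gamma_j\to\Gamma$. For $i\in I_1$ let $\iota_i=\iota_j\sigma_{ij}$ for any $j\in I_2\cup I_3$. This is well defined: for $j\in I_2$, $h\in I_3$, the triangles $\{i,j,h\}$ and $\{o,j,h\}$ give $\sigma_{ho}\sigma_{ih}=\sigma_{ho}\sigma_{jh}\sigma_{ij}=\sigma_{jo}\sigma_{ij}$. Then $\iota_j\sigma_{ij}=\iota_i$ for all edges $\{i,j\}$ in both orientations: for edges meeting $I_1$ by definition and inversion, for $i,j\in I_2\cup I_3$ by the triangle $\{i,j,o\}$. By Claim 3, $\iota_j\kappa_{ij}$ does not depend on the orientation, since $\iota_i\kappa_{ji}=\iota_i\sigma_{ji}\kappa_{ij}=\iota_j\kappa_{ij}$. It agrees for the three edges of a triangle, since $\iota_h\kappa_{jh}=\iota_h\kappa_{ih}=\iota_h\sigma_{jh}\kappa_{ij}=\iota_j\kappa_{ij}$. Every edge lies in a triangle, and triangles are connected by chains with consecutive ones sharing an edge. So $\iota_j\kappa_{ij}=\kappa$ is one fixed element,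 $\kappa\ne0$. Replacing $\delta^i_f$ by $\iota_i\delta^i_f$ we may assume all $\Gamma_i=\Gamma$, $\sigma_{ij}=\mathrm{id}$, $\kappa_{ij}=\kappa$.

**Step 9: the parity system appears.** Choose $x_i\in X_i$ for $i\in I$. For $e=\{i,j\}\subset t$ put
$$\eta_{et}=\delta^j_{f_t}(\pi^0_{ij,t}x_i,x_j)\in\Gamma .$$
It is symmetric in $i,j$: by Claim 1, $\delta^i_{f_t}(\pi^0_{ji,t}x_j,x_i)=\delta^j_{f_t}(x_j,\pi^0_{ij,t}x_i)$.

*At an edge $e=\{i,j\}$:* let $x'\in X_j$ be $p(e,0)$-related to $x_i$. Then $\sum_{t\supset e}\eta_{et}=\sum_{t\supset e}\delta^j_{f_t}(x',x_j)=0$, since $\sum_{t\supset e}f_t=0$.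

*At a triangle $t=\{i,j,h\}$:* take $P_t^\xi\in L$. In $X_h/u_t$ let $A=\pi^{\xi(jh)}_{jh,t}\pi^{\xi(ij)}_{ij,t}x_i=\pi^{\xi(ih)}_{ih,t}x_i$ (by (9)), $B=\pi^{\xi(jh)}_{jh,t}x_j$, and let $C$ be the class of $x_h$. By Claims 1 and 2,
$$\delta^h_{f_t}(A,B)=\delta^j_{f_t}(\pi^{\xi(ij)}_{ij,t}x_i,x_j)=\eta_{ij,t}+\xi(ij)\kappa,$$
$$\delta^h_{f_t}(B,C)=\eta_{jh,t}+\xi(jh)\kappa,\qquad \delta^h_{f_t}(A,C)=\eta_{ih,t}+\xi(ih)\kappa .$$
The sum of these three is $0$, so $\sum_{e\subset t}\eta_{et}=\sum_{e\subset t}\xi(e)\,\kappa=\varepsilon_t\kappa$.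

Summing all $\eta_{et}$ in both ways, $0=\sum_{t\in T}\varepsilon_t\,\kappa=\kappa\ne0$, a contradiction. **So $L_m$ is not linear.**

## 10. Two maps from $L$ to subspaces, and the meets they lose

It remains to prove that inequalities valid in subspace lattices hold in $L$. The plan is to transport an assignment $\vec a$ in $L$ into some $\mathrm{Sub}(\hat V)$ by a map $\beta$, use the inequality $F\le G$ there, and come back. To come back through the arbitrary term $G$ we need
$$G^{\mathrm{Sub}(\hat V)}(\beta(\vec a))\subset\beta(G^L(\vec a)).\tag{10}$$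
This follows by induction on $G$ if $\beta(z)\cap\beta(z')=\beta(z\wedge z')$: such a $\beta$ is monotone, so $\beta(z)+\beta(z')\subset\beta(z\vee z')$ comes for free.

**First attempt.** Take $\hat V=V$ and $\beta=$ inclusion on $L_-$. A monotone $\beta$ must send an odd $P^\xi\in C'$ to a subspace containing the three $\ell^{\xi(e)}_{et_0}$. Choose $k_e$ with $f_{t_0}(k_e)=\xi(e)$. Then $\sum_e(k_e+y_e)=\sum_ek_e$ lies in this subspace, and $f_{t_0}(\sum_ek_e)=\sum_e\xi(e)=1$, so the subspace contains $U$. So $\beta(P^\xi)=U+q_{t_0}$ is forced. But $P^\xi\wedge U=u_{t_0}$, whereas $\beta(P^\xi)\cap U=U$. The meet $P^\xi\wedge U$ is lost.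

**Second attempt.** Add a new coordinate $g$ and tilt the lines over one edge $e\subset t_0$. That is, take $\hat V=U\oplus\langle g\rangle\oplus Q$, put $r_e=g$ and $r_{e'}=0$ for $e'\ne e$, and ask for a meet-preserving $\beta$ with $\beta(U)=U\oplus\langle g\rangle$, with $w\subset\beta(w)$ and $\beta(w)\cap U=w$ for $w<U$, and with $k+r_{e'}+y_{e'}\in\beta(P_t^\xi)$ whenever $e'\subset t$ and $f_t(k)=\xi(e')$. The sum over the three edges of a triangle $t\supset e$ now is $\sum_{e'\subset t}k_{e'}+g$, where $f_t(k_{e'})=\xi(e')$. It lies in $\beta(P_t^\xi)\cap\beta(U)=\beta(u_t)$. For $t\ne t_0$ we have $\sum k_{e'}\in u_t$, so $g\in\beta(u_t)$. Now intersect over all $t\supset e$ with $t\ne t_0$. Since $f_{t_0}$ is the sum of the other $f_t$, $t\supset e$, these $u_t$ intersect in $u_e$, so $g\in\beta(u_e)\subset\beta(u_{t_0})$. But at $t_0$ we also have $\sum k_{e'}+g\in\beta(u_{t_0})$ with $f_{t_0}(\sum k_{e'})=1$; hence $\sum k_{e'}\in\beta(u_{t_0})\cap U=u_{t_0}$, a contradiction. What kills the attempt is the edge relation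 $\sum_{t\supset e}f_t=0$ at the tilted edge.

**What gets past this.** Tilt all the edges through one vertex $x\in t_0$, each by its own new coordinate $g_i$. Then different triangles through $x$ receive different vectors $b_t=g_j+g_h$, and the intersection above no longer collects them. The price is that joins are not preserved: $\beta$ will enlarge $u_t$ for $x\in t$ but not smaller subspaces, so if $u_t=w_1+w_2$ with $w_1,w_2<u_t$, then $\beta(w_1)+\beta(w_2)=w_1+w_2\ne\beta(u_t)$. Some such loss is unavoidable: an injective $\beta$ preserving meets and joins would make $L$ linear. So we ask for meets exactly, and for joins only as far as one test vector $v$ can see, choosing $x$ to suit $v$.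

## 11. The meet-preserving maps $\beta$

Fix a vertex $x\in I$ and suppose $x\in t_0$. Let $R$ be the $\mathbb F$-space with basis $g_i$, $i\in I\setminus(\text{part of }x)$. Put $r_e=g_i$ if $e=\{x,i\}$, $r_e=0$ if $x\notin e$, and $b_t=\sum_{e\subset t}r_e$. So $b_t=g_j+g_h$ if $t=\{x,j,h\}$, and $b_t=0$ if $x\notin t$. The $b_t$ with $x\in t$ are nonzero and distinct. If $x\notin t$, then $t\ne t_0$, so $\varepsilon_t=0$. Put $r_0=0$ and $r_{y_e}=r_e$, which defines $r_y$ for $y\in Y$, and $\hat V=U\oplus R\oplus Q\supset V$. Define $\beta:L\to\mathrm{Sub}(\hat V)$: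

* $\beta(U+q')=U\oplus R\oplus q'$;
* $\beta(u_t)=\{u+\lambda b_t:u\in U,\ \lambda\in\mathbb F,\ f_t(u)=\lambda\varepsilon_t\}$ if $x\in t$, and $\beta(w)=w$ for all other $w<U$;
* $\beta(w+\langle k+y_e\rangle)=\beta(w)+\langle k+r_e+y_e\rangle$ for elements of $C_e$;
* $\beta(P_t^\xi)=\beta(u_t)+\mathrm{span}\{k+r_e+y_e:e\subset t,\ f_t(k)=\xi(e)\}$.

**Step 1: $\beta$ on subspaces of $U$.**

(β0) $w\subset\beta(w)$ and $\beta(w)\cap U=w$ for $w\le U$. This is clear since $b_t\ne0$ for $x\in t$; and so $\beta$ is well defined on $C_e$.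

(β1) $\beta(w\cap w')=\beta(w)\cap\beta(w')$ for $w,w'\le U$. This is trivial if $w=w'$ or one of them is $U$. Let $w\ne w'$ be proper, and let $\mathcal T=\{u_t:x\in t\}$. Then $w\cap w'$ is not a hyperplane of $U$ (it would equal both $w$ and $w'$), so $\beta(w\cap w')=w\cap w'$. If one of $w,w'$ is not in $\mathcal T$, then $\beta(w)\cap\beta(w')\subset U$ and (β0) applies. If $w=u_t$, $w'=u_{t'}$ are in $\mathcal T$, then $u+\lambda b_t=u'+\lambda'b_{t'}$ forces $\lambda=\lambda'=0$, since $b_t\ne b_{t'}$ are nonzero, hence independent over $\mathbb F_2$. So the intersection is $w\cap w'$.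

(β2) $(\beta(w)+\beta(w'))\cap U=w+w'$. This is trivial if $w$ or $w'$ is $U$, and if $w=w'$ it is (β0). If $w\ne w'$ are proper, vanishing of the $R$-component of a sum forces the coefficients of the $b$'s to vanish, as in (β1).

**Step 2: fibres over $Q$.** They describe $\beta(z)$ completely, so that meets can be compared fibre by fibre. For $y\in Q$ let $\beta(z)_y=\{n\in U\oplus R:n+y\in\beta(z)\}$. Then $\beta(z)_y\ne\emptyset$ iff $y\in q(z)$; $\beta(z)_0=\beta(w(z))$, so $\beta(z)\cap U=w(z)$; $\beta(z)_y=U\oplus R$ if $z\ge U$ and $y\in q(z)$; and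
$$\beta(z)_{y_e}=k+r_e+\beta(w(z))\qquad\text{for }y_e\in q(z),\ k\in K_e(z).\tag{11}$$
For types A, B and $C_e$ this is read off the definition and the list in Section 7. Let $z=P_t^\xi$. Choose $k_e$ with $f_t(k_e)=\xi(e)$ for each $e\subset t$; other choices differ by elements of $u_t\subset\beta(u_t)$. The only relation among the $y_e$, $e\subset t$, is $\sum_{e\subset t}y_e=0$, so it suffices that $\sum_e(k_e+r_e)=\sum_ek_e+b_t$ lies in $\beta(u_t)$. Now $f_t(\sum_ek_e)=\sum_e\xi(e)=\varepsilon_t$. If $x\in t$, this is the case $\lambda=1$ of the definition of $\beta(u_t)$. If $x\notin t$, then $b_t=0$ and $\varepsilon_t=0$, so $\sum_ek_e\in u_t=\beta(u_t)$.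

**Lemma 2.** $\beta(z\wedge z')=\beta(z)\cap\beta(z')$. Hence $\beta$ is monotone and $\beta(z)+\beta(z')\subset\beta(z\vee z')$.

*Proof.* Compare fibres over $y\in Q$.

* $y=0$: (β1) and (5).
* $y\notin q(z)\cap q(z')$: both fibres are empty.
* $y\in(q(z)\cap q(z'))\setminus Y$: then $z,z'\ge U$ by (4), and both fibres are $U\oplus R$.
* $y=y_e\in q(z)\cap q(z')$: let $k\in K_e(z)$, $k'\in K_e(z')$, $w=w(z)$, $w'=w(z')$. By (11) and (β2) the fibres of $\beta(z)$ and $\beta(z')$ meet iff $k+k'\in w+w'$. By (7) this holds iff $K_e(z)\cap K_e(z')=K_e(z\wedge z')\ne\emptyset$, iff $y_e\in q(z\wedge z')$. In that case, for $k''$ in this set, the intersection of the fibres is $k''+r_e+(\beta(w)\cap\beta(w'))=k''+r_e+\beta(w(z\wedge z'))$, the fibre of $\beta(z\wedge z')$. $\square$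

**Step 3: how vectors of $a$ move into $\beta(a)$.** (F) *If $a\in L_-$, $a\not\ge U$, $n\in U$, $y\in Q$ and $n+y\in a$, then $y\in Y$ and $n+r_y+y\in\beta(a)$.* Indeed $y\in q(a)\subset Y$. If $y=0$, then $n\in w(a)\subset\beta(a)$. If $y=y_e$, then $K_e(a)\ne\emptyset$, so $u_e\le a$; hence $p(e,n)\subset a$, so $n\in K_e(a)$, and (11) applies.

## 12. Test vectors, and $D_n$ for all $n$

**Step 1: the test vector $v$ of $p\in J$.** For $p=\langle u\rangle$ put $v=u$, $y_p=0$; for $p=p(e_0,k)$ put $v=k+y_{e_0}$, $y_p=y_{e_0}$; for $p=U+\langle y\rangle$ with $y\notin Y$ put $v=y_p=y$. So $v\in p$ and $v\in U+y_p$.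

**Step 2: the vertex $x$ suited to $p$.** We want the tilts to cancel for $v$. For $p=\langle u\rangle$, $x$ is arbitrary. For $p=p(e_0,k)$, take $x\notin e_0$ in the same part as one of the vertices of $e_0$; then *no triangle $t\supset e_0$ contains $x$*. For $p=U+\langle y\rangle$: if $|y|=2$, then $y\notin Y$ lies in one part, and we take $x\notin y$ in that part; if $|y|=4$, take $x\notin y$; if $|y|\ge6$, $x$ is arbitrary. Then
$$y_1,y_2\in Y,\ y_1+y_2=y_p\ \Longrightarrow\ r_{y_1}+r_{y_2}=0.\tag{12}$$

* $y_p=0$: then $y_1=y_2$.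
* $y_p=y_{e_0}$, one summand $0$: the other is $y_{e_0}$, and $r_{e_0}=0$ as $x\notin e_0$.
* $y_p=y_{e_0}$, $e_0=\{i,j\}$, both summands nonzero: they are $\{i,h\},\{j,h\}$. As both are edges, $h$ lies in the third part, so $t=e_0\cup\{h\}\in T$, $x\notin t$, and both $r$'s vanish.
* $y_p=y\notin Y$: both summands are nonzero and $y=e\bigtriangleup e'$. If $|y|=4$, then $e\cup e'=y\not\ni x$. If $y=\{i,j\}$, then $e=\{i,h\}$, $e'=\{j,h\}$ with $h$ not in the part containing $i,j,x$, so $x\notin e\cup e'$. The case $|y|\ge6$ is impossible.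

**Step 3: put the twist at $x$.** The choice of $x$ depends only on the kind of $p$ and on $e_0$ or $y$, which are preserved by the isomorphisms of Section 7. Applying such an isomorphism (to $p$ and to all elements under consideration), we may assume $x\in t_0$. Let $\beta$ be as in Section 11.

**Lemma 3.** (i) For $z\in L$: $v\in\beta(z)\iff p\le z$. (ii) If $a,b\in L$ and $p\le a\vee b$, then $v\in\beta(a)+\beta(b)$.

*Proof of (i).* For $p=\langle u\rangle$: $\beta(z)\cap U=w(z)$. For $p=p(e_0,k)$: since $r_{e_0}=0$, (11) gives $v\in\beta(z)$ iff $y_{e_0}\in q(z)$ and $k+k'\in\beta(w(z))\cap U=w(z)$ for $k'\in K_{e_0}(z)$, i.e. iff $k\in K_{e_0}(z)$. For $p=U+\langle y\rangle$, $y\notin Y$: if $v\in\beta(z)$, then $y\in q(z)$, and $y\notin Y$ forces $z\ge U$ by (4), so $p\le z$. Conversely, if $p\le z$ then $z\ge U$ and $y\in q(z)$, so $v=y\in U\oplus R\oplus q(z)=\beta(z)$.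

*Proof of (ii).* We have $y_p\in q(a\vee b)=q(a)+q(b)$.

*Case 1: $a\ge U$* (or symmetrically $b\ge U$). Write $y_p=y_1+y_2$, $y_1\in q(a)$, $y_2\in q(b)$, and take $n\in\beta(b)_{y_2}$. Then $v-(n+y_2)\in U\oplus R\oplus q(a)=\beta(a)$.

*Case 2: $a,b\in L_-$, neither $\ge U$.* We first show $v\in a+b$. If $a+b\in L_-$, then by (J1) $v\in p\subset a\vee b=a+b$. If $a+b\in C_{t_0}$, then $a\vee b\in C'$ by (J2). In that case $p=U+\langle y\rangle$ is impossible, and $p=p(e_0,k)$ would give $e_0\subset t_0\ni x$ by (O5), which Step 2 excludes. For $p=\langle u\rangle$ we have $u\in w(a\vee b)=u_{t_0}\subset a+b$. Now write $v=(n_1+y_1)+(n_2+y_2)$ with $n_1+y_1\in a$, $n_2+y_2\in b$, $n_i\in U$, $y_i\in Q$. Then $y_1+y_2=y_p$, and by (F) and (12)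
$$v=(n_1+r_{y_1}+y_1)+(n_2+r_{y_2}+y_2)\in\beta(a)+\beta(b).$$

*Case 3: $a=P^\xi\in C'$* (or symmetrically), $b\not\ge U$. If $b\le a$, then $p\le a$ and (i) applies. Let $b\not\le a$. We claim
$$U\subset\beta(a)+\beta(b).$$
Note $u_{t_0}\subset\beta(a)$ and $w(b)\subset\beta(b)$. The claim is clear if $w(b)\not\le u_{t_0}$, since $u_{t_0}$ is a hyperplane. Let $w(b)\le u_{t_0}$. Then $b$ is not of type A, else $b\le u_{t_0}<a$. If $b=w+\langle k+y_e\rangle\in C_e$, then $u_e\le u_{t_0}$, so $e\subset t_0$ by (U3), and $b\not\le a$ gives $f_{t_0}(k)\ne\xi(e)$ by (O5). If $b=P_t^{\xi'}$, then $u_t\le u_{t_0}$ forces $t=t_0$ by (U1), so $b\in C'$ with $\xi'\ne\xi$, say $\xi'(e)\ne\xi(e)$; take $k$ with $f_{t_0}(k)=\xi'(e)$. In both cases $k+r_e+y_e\in\beta(b)$ by (11), and $k'+r_e+y_e\in\beta(a)$ for any $k'$ with $f_{t_0}(k')=\xi(e)$. So $k+k'\in U\setminus u_{t_0}$ lies in $\beta(a)+\beta(b)\supset u_{t_0}$, and the claim follows.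

Now write $y_p=y_1+y_2$ with $y_1\in q(a)$, $y_2\in q(b)$, both in $Y$ by (4). By (11) there are $k_1,k_2\in U$ with $k_1+r_{y_1}+y_1\in\beta(a)$, $k_2+r_{y_2}+y_2\in\beta(b)$ (if $y_i=0$ take $k_i=0$). By (12) their sum lies in $U+y_p=U+v$, so $v\in\beta(a)+\beta(b)$ by the claim. $\square$

**Proof of Theorem 2(a).** Given an assignment in $L$, let $p\in J$ with $p\le\bigwedge_i(a_i\vee b_i)$. Take $x,\beta,v$ as above; they depend only on $p$. By Lemma 3(ii), $v\in\bigcap_i(\beta(a_i)+\beta(b_i))$. As the inequality holds in $\mathrm{Sub}(\hat V)$, $v$ lies in the value of $G$ in $\mathrm{Sub}(\hat V)$ at the $\beta$-images of the assignment. By Lemma 2 and induction on terms, i.e. (10), this value is contained in $\beta(g)$, where $g$ is the value of $G$ in $L$. By Lemma 3(i), $p\le g$. As $J$ is join-dense, the inequality holds. $\square$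

**Proof of Theorem 1.** The left side of $D_n$ has the form in (a), and $D_n$ holds in every $\mathrm{Sub}(W)$ by Section 1. Hence $L_m$ satisfies $D_n$ for all $n\ge3$. By Section 9 it is not linear. $\square$

In particular $L_3$ is a finite unbounded-order Arguesian lattice that is not linear.

## 13. Left sides with few subterms, and finitely many further identities

In part (a) the left side was special and the vertex $x$ depended on $p$. In part (b) the left side is arbitrary but short, so some vertex is not touched by its evaluation, and one $x$ serves for all $p$.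

**Definition 6.** For $x\in I$ call $z\in L$ *$x$-free* if it is of type A or B, or in $C_e$ with $x\notin e$, or of the form $P_t^\xi$ with $x\notin t$.

*Example.* $p(\{i,j\},k)$ is $x$-free for all $x$ except $i$ and $j$; $P_t^\xi$ is $x$-free for all but the three vertices of $t$.

**Proof of Theorem 2(b).** Let $F$ have at most $m-1$ distinct subterms and let an assignment $\vec a$ in $L$ be given.

**Step 1: find an untouched vertex.** Each value of a subterm fails to be $x$-free for at most $3$ vertices $x$. Since $3(m-1)<3m=|I|$, there is $x$ such that all values of subterms of $F$ are $x$-free. By the isomorphisms of Section 7, which preserve $x$-freeness, we may assume $x\in t_0$. Take $\beta$ from Section 11.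

**Step 2: the left side is computed in $\mathrm{Sub}(V)$.** All $x$-free elements lie in $L_-$, as $x\in t_0$. By induction the value of each subterm of $F$ in $L$ equals its value in $\mathrm{Sub}(V)$. Meets of elements of $L_-$ are intersections. If $a,b$ are $x$-free with $x$-free join, then $a+b\notin C_{t_0}$, because otherwise $a\vee b\in C'$ by (J2), which is not $x$-free; so $a+b\in L_-$ and $a\vee b=a+b$ by (J1).

**Step 3: transport.** For $x$-free $a$ we have $a\subset\beta(a)$, because the relevant $r_e$ vanish and $w\subset\beta(w)$. Put $z_F=F^L(\vec a)$, $z=G^L(\vec a)$. Monotonicity of terms, the validity of $F\le G$ in $\mathrm{Sub}(\hat V)$, and Lemma 2 in the form (10) give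
$$z_F=F^{\mathrm{Sub}(V)}(\vec a)\subset F^{\mathrm{Sub}(\hat V)}(\beta(\vec a))\subset G^{\mathrm{Sub}(\hat V)}(\beta(\vec a))\subset\beta(z).$$

**Step 4: come back.** Let $p\in J$, $p\le z_F$, so $p\subset z_F\subset\beta(z)$, as $z_F\in L_-$. We show $p\le z$.

* $p=\langle u\rangle$: $u\in\beta(z)\cap U=w(z)$.
* $p=U+\langle y\rangle$, $y\notin Y$: $y\in\beta(z)$ forces $y\in q(z)$, hence $z\ge U$ by (4) and $p\le z$.
* $p=p(e,k)$: $k+y_e\in\beta(z)$, so $y_e\in q(z)$. If $z\ge U$, then $p\le z$. Otherwise by (11) $k\in k'+r_e+\beta(w(z))$ with $k'\in K_e(z)$. Since $w(z)\ne U$, the $R$-components of elements of $\beta(w(z))$ are $0$ or some $b_t=g_i+g_j$ with $i\ne j$, never a single $g_i$. The $R$-component of $k+k'$ is $0$, so $r_e=0$. Hence $k+k'\in\beta(w(z))\cap U=w(z)$, so $k\in K_e(z)$ and $p\le z$.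

As $J$ is join-dense, $z_F\le z$. $\square$

**Proof of the Corollary.** Write each identity $F=G$ of $\Sigma$ as $F\le G$ and $G\le F$. Let $N$ bound the numbers of distinct subterms of the terms occurring, and let $m=\max(3,N+1)$. Subspace lattices are linear, so these inequalities hold in all $\mathrm{Sub}(W)$. By Theorem 2(b) $L_m$ satisfies $\Sigma$, and by Theorem 1 it satisfies all $D_n$ and is not linear. $\square$
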